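\title{The space $\ell_\infty$ is not extremal for the minimal displacement problem}

\begin{abstract}
For a Banach space $X$ and $k\ge1$, let $\psi_X(k)$ be the supremum of the minimal displacements $\inf_x\|x-Tx\|$ over all $k$-Lipschitz self-maps $T$ of the closed unit ball. One always has $\psi_X(k)\le 1-\frac1k$, and $X$ is called extremal if equality holds for all $k$. We show that $\ell_\infty$, real or complex, is not extremal: $\psi_{\ell_\infty}(k)<1-\frac1k$ for every $k>1$. For real scalars we prove $\frac{k-1}{k+1}\le\psi_{\ell_\infty}(k)\le\frac{k^2-1}{k^2+2k-1}$, so that $k\,(1-\psi_{\ell_\infty}(k))\to2$ as $k\to\infty$, and the same bounds hold in every infinite-dimensional real $1$-injective space.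
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $X$ be a real or complex Banach space with closed unit ball $B_X$. A map $T:B_X\to B_X$ is \emph{$k$-Lipschitz} if $\|Tx-Ty\|\le k\|x-y\|$ for all $x,y$. Its \emph{minimal displacement}
\[
d_T=\inf\{\|x-Tx\| : x\in B_X\}
\]
measures how far $T$ is from having a fixed point. The \emph{minimal displacement characteristic} of $X$ records the worst case for a given Lipschitz constant:
\[
\psi_X(k)=\sup\{d_T : T:B_X\to B_X \text{ is $k$-Lipschitz}\},\qquad k\ge1 .
\]
For $k<1$ there is nothing to measure, by Banach's contraction principle, and in finite dimensions $\psi_X\equiv0$ by Brouwer's theorem. The function $\psi_X$ is therefore of interest for infinite-dimensional $X$. There is a known upper bound that holds in every space. We recall its proof, because our main argument is a perturbation of it.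

\begin{proposition}\label{prop:basic}
For every Banach space $X$ and every $k\ge1$, $\psi_X(k)\le1-\frac1k$.
\end{proposition}

\begin{proof}
Let $T:B_X\to B_X$ be $k$-Lipschitz and $0<\lambda<\frac1k$. The map $\lambda T$ is a contraction of the complete metric space $B_X$, so there is $x$ with $x=\lambda Tx$. Then $\|x-Tx\|=(1-\lambda)\|Tx\|\le1-\lambda$. Let $\lambda\uparrow\frac1k$.
\end{proof}

The space $X$ is \emph{extremal} if $\psi_X(k)=1-\frac1k$ for all $k\ge1$, that is, if this argument cannot be improved in $X$. Extremal spaces exist.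

\begin{example}\label{ex:c0}
The space $c_0$ of null sequences with the supremum norm is extremal. Fix $k>1$ and let
\[
Ux=\bigl(1,\ \min\{1,k|x_1|\},\ \min\{1,k|x_2|\},\ \dots\bigr).
\]
This is a $k$-Lipschitz self-map of $B_{c_0}$. Suppose $\|x-Ux\|<1-\frac1k$. The first coordinate of $Ux$ is $1$, so $|x_1|>\frac1k$; then the second coordinate of $Ux$ is $1$, so $|x_2|>\frac1k$; by induction $|x_n|>\frac1k$ for all $n$, which is impossible in $c_0$. Hence $d_U\ge1-\frac1k$.
\end{example}

Now pass from $c_0$ to the space $\ell_\infty$ of all bounded sequences. Since $\ell_\infty$ contains $c_0$ isometrically and has the same coordinatewise norm, one may well guess that it is extremal too. On the other hand, a larger ball offers more points at which the displacement can be small: the formula for $U$ makes sense on $B_{\ell_\infty}$, and there $U$ fixes $(1,1,1,\dots)$. Maps with positive displacement do exist on $B_{\ell_\infty}$; it is known, by a result of Bolibok, that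
\begin{equation}\label{eq:bolibok}
\psi_{\ell_\infty}(k)\ge
\begin{cases}(3-2\sqrt2)(k-1), & 1\le k\le 2+\sqrt2,\\[1mm] 1-\frac2k, & k>2+\sqrt2.\end{cases}
\end{equation}
The question we address comes from the paper of Bolibok, Wi\'snicki and Wo\'sko \cite{BWW}:
\begin{quote}
\emph{Is $\ell_\infty$ extremal, that is, does $\psi_{\ell_\infty}(k)=1-\frac1k$ hold for every $k\ge1$?}
\end{quote}
The answer is no, for both scalar fields, and equality fails at every $k>1$ (at $k=1$ both sides are $0$).

For a set $\Gamma$ and a Banach space $E$, let $\ell_\infty(\Gamma,E)$ be the Banach space of bounded families $x=(x_n)_{n\in\Gamma}$ in $E$ with $\|x\|=\sup_n\|x_n\|$; we write $\ell_\infty(\Gamma)$ when $E$ is the scalar field. A subspace is \emph{$1$-complemented} if it is the range of a linear projection of norm one.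

\begin{theorem}\label{thm:real}
If $X$ is a $1$-complemented subspace of real $\ell_\infty(\Gamma)$, for example $X=\ell_\infty$, then for $k>1$
\[
\psi_X(k)\le\delta^*(k):=\frac{k^2-1}{k^2+2k-1}<1-\frac1k .
\]
\end{theorem}

\begin{theorem}\label{thm:hilbert}
If $H$ is a real or complex Hilbert space and $X$ is a $1$-complemented subspace of $\ell_\infty(\Gamma,H)$, for example complex $\ell_\infty$ with $H=\mathbb C$, then $\psi_X(k)<1-\frac1k$ for every $k>1$.
\end{theorem}

\begin{theorem}\label{thm:mono}
For every Banach space $X$ the function $k\mapsto\psi_X(k)\big/\left(1-\frac1k\right)$ is nondecreasing on $(1,\infty)$. Hence equality $\psi_X(k)=1-\frac1k$ at one $k>1$ forces equality at all larger $k$.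
\end{theorem}

\begin{theorem}\label{thm:lower}
For real or complex $\ell_\infty$, $\psi_{\ell_\infty}(k)\ge\frac{k-1}{k+1}$ for all $k\ge1$.
\end{theorem}

A real Banach space $X$ is \emph{$1$-injective} if every bounded linear operator from a subspace of a Banach space $Z$ into $X$ extends to an operator from $Z$ into $X$ with the same norm. Real $\ell_\infty$ is an example, by the Hahn--Banach theorem applied to each coordinate.

\begin{corollary}\label{cor:two}
For real $\ell_\infty$,
\[
\frac{k-1}{k+1}\le\psi_{\ell_\infty}(k)\le
\begin{cases}\frac{2+\sqrt2}{4}\left(1-\frac1k\right),&1\le k\le 1+\sqrt2,\\[2mm] \frac{k^2-1}{k^2+2k-1},&k\ge1+\sqrt2.\end{cases}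
\]
Hence $\frac{2}{k+2-1/k}\le 1-\psi_{\ell_\infty}(k)\le\frac2{k+1}$ for $k>1$, and $\lim_{k\to\infty}k\,(1-\psi_{\ell_\infty}(k))=2$; for an extremal space this limit is $1$. The same two-sided bounds hold for every infinite-dimensional real $1$-injective Banach space.
\end{corollary}

Theorem~\ref{thm:lower} improves \eqref{eq:bolibok} for all $k>1$. Indeed $\frac{k-1}{k+1}=1-\frac2{k+1}>1-\frac2k$, and $\frac1{k+1}>3-2\sqrt2=\frac{1}{3+2\sqrt2}$ holds for $k<2+2\sqrt2$, a range that contains $(1,2+\sqrt2]$. We do not determine $\psi_{\ell_\infty}(k)$ exactly: for large $k$ the two bounds differ by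
\[
\frac2{k+1}-\frac{2}{k+2-1/k}=\frac{2(1-1/k)}{(k+1)(k+2-1/k)},
\]
which is of order $k^{-2}$.

Theorems~\ref{thm:real} and~\ref{thm:hilbert} share one construction, Lemma~\ref{lem:switch}, which reduces the problem to an inequality in a single coordinate. The proofs of Theorems~\ref{thm:mono} and~\ref{thm:lower} do not depend on it.

\section{Norm-one projections}\label{sec:proj}

The function $\psi_X$ depends only on the underlying real Banach space, and isometrically isomorphic spaces have the same $\psi$. It also behaves well under norm-one projections.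

\begin{lemma}\label{lem:proj}
Let $Z$ be a real or complex Banach space and let $Y\subset Z$ be the range of a real-linear projection $P$ of norm one. Then $\psi_Y\le\psi_Z$.
\end{lemma}

\begin{proof}
Let $T:B_Y\to B_Y$ be $k$-Lipschitz. Since $P$ maps $B_Z$ into $B_Y$ and is $1$-Lipschitz, $T\circ P$ is a $k$-Lipschitz self-map of $B_Z$. For $x\in B_Z$ the point $TPx$ lies in $Y$ and is fixed by $P$, so
\[
\|x-TPx\|\ge\|P(x-TPx)\|=\|Px-TPx\|\ge d_T .
\]
Thus $d_{T\circ P}\ge d_T$.
\end{proof}

So in Theorems~\ref{thm:real} and~\ref{thm:hilbert} it suffices to treat the full spaces $\ell_\infty(\Gamma)$ and $\ell_\infty(\Gamma,H)$. In Theorem~\ref{thm:lower} it suffices to treat real scalars, because $x\mapsto(\operatorname{Re}x_n)_n$ is a real-linear projection of norm one from complex $\ell_\infty$ onto real $\ell_\infty$.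

From now on $B$ denotes the closed unit ball of the space under discussion, and $T_nx$ is the $n$-th coordinate of $Tx$. If $T$ is $k$-Lipschitz, so is each $T_n$.

\section{The idea, for $k=2$}\label{sec:idea}

Let $T$ be a $k$-Lipschitz self-map of the ball of real $\ell_\infty$. The point $x=\lambda Tx$ of Proposition~\ref{prop:basic} is displaced by $(1-\lambda)|T_nx|$ in coordinate $n$, and the loss is greatest where $T_nx$ is near $\pm1$. In the supremum norm the coordinates can be corrected separately. Choose a sign $s_n$ for each $n$ and a small $c>0$, and solve $x_n=cs_n+\lambda T_nx$ instead. With $w=T_nx$ and $s_n=+1$, the displacement in coordinate $n$ is $|(1-\lambda)w-c|$. We gain $c$ if $w=1$ and lose $c$ if $w=-1$. So $s_n$ should be the sign of $T_nx$, but $x$ is defined in terms of the signs.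

The way out is to read the sign at an \emph{earlier} point $x'$ where $|T_nx'|$ is large, and to keep $x$ close enough to $x'$ that the Lipschitz condition forbids $T_nx$ to reach the opposite end of $[-1,1]$. Take
\[
k=2,\qquad \delta=0.46<\tfrac12,\qquad \lambda=0.44,\qquad c=0.10,\qquad R=c+\lambda=0.54 .
\]
Suppose $T_nx'>0.46$ and $\|x-x'\|\le R$. Then $w=T_nx>0.46-2\cdot0.54=-0.62$, and $w\le1$, so
\[
-0.4472<0.56\,w-0.10\le0.46 .
\]
Coordinate $n$ is displaced by at most $\delta$. Both ingredients matter: $c=0$ and $w=1$ would give $0.56$, and $w=-1$ would give $-0.66$.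

To keep the points within $R$ of each other, we switch coordinates on only when they are needed. Start from $x=0$. If some coordinate $n$ is displaced by more than $\delta$, record the sign of $T_nx$, impose the equation $x_n=cs_n+\lambda T_nx$, keep the coordinates not yet switched on at $0$, and solve again. Let us run this for the map $U$ of Example~\ref{ex:c0} with $k=2$, acting on $B_{\ell_\infty}$. At $x^{(0)}=0$ we have $Ux^{(0)}=(1,0,0,\dots)$, so coordinate $1$ is switched on with sign $+$, and $x^{(1)}=(0.54,0,0,\dots)$. Since $2\cdot0.54>1$, we get $Ux^{(1)}=(1,1,0,\dots)$: coordinate $1$ is now displaced by $0.46$, and coordinate $2$ by $1$. Continuing,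
\[
x^{(m)}=(\underbrace{0.54,\dots,0.54}_{m},0,0,\dots),\qquad \|x^{(m)}-Ux^{(m)}\|=1 .
\]
No finite stage succeeds, and the points $x^{(m)}$ do not converge: any two are at distance exactly $R$. But we may switch on all the recorded coordinates at once and solve again. This gives $x=(0.54,0.54,\dots)$, with $Ux=(1,1,\dots)$ and displacement $0.46$. The point $x$ lies in $\ell_\infty$ and not in $c_0$.

For a general $T$, a coordinate that was harmless at every finite stage may be displaced by more than $\delta$ at the limit stage, and the process must go on. Zorn's lemma organizes this.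

\section{Switching on coordinates}\label{sec:switch}

We allow values in a Banach space $E$; unit vectors of $E$ take the place of signs. The one-coordinate computation above becomes the following condition on numbers $k>1$, $\delta>0$, $0<\lambda<\frac1k$ and $c>0$ with $R:=c+\lambda\le1$:
\begin{equation}\label{eq:lens}
t,w\in B_E,\quad \|t\|>\delta,\quad \|w-t\|\le kR\quad\Longrightarrow\quad \Bigl\|(1-\lambda)w-c\,\frac{t}{\|t\|}\Bigr\|\le\delta .
\end{equation}
Here $t$ is the value of $T_n$ at the earlier point and $w$ its value at the final point. The admissible $w$ fill the intersection of two balls shown in Figure~\ref{fig:lens}, and we call \eqref{eq:lens} the \emph{lens condition}.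

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.8]
\begin{scope}
\clip (0,0) circle (1);
\fill[gray!25] (0.6,0) circle (1.1);
\end{scope}
\draw (0,0) circle (1);
\draw[dashed] (0.6,0) circle (1.1);
\draw[very thick] (-0.5,0) -- (1,0);
\fill (0,0) circle (0.025) node[below] {$0$};
\fill (0.6,0) circle (0.025) node[below] {$t$};
\fill (1,0) circle (0.025) node[below right] {$e$};
\fill (0.125,0.992) circle (0.025);
\fill (0.125,-0.992) circle (0.025);
\end{tikzpicture}
\caption{The lens (shaded) in the Euclidean plane: the intersection of the unit ball (solid circle) with the ball of radius $kR$ about $t$ (dashed circle), drawn for $\|t\|=0.6$ and $kR=1.1$, with $e=t/\|t\|$. For real scalars the lens is the thick segment. The two marked corners have a positive component along $e$, so subtracting a small multiple of $e$ shortens them.}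
\label{fig:lens}
\end{figure}

\begin{lemma}\label{lem:switch}
Let $E$ be a Banach space, and let $k>1$, $\delta>0$, $0<\lambda<\frac1k$, $c>0$ satisfy $R=c+\lambda\le1$ and the lens condition \eqref{eq:lens}. Then for every set $\Gamma$ and every $k$-Lipschitz self-map $T$ of the ball $B$ of $\ell_\infty(\Gamma,E)$ there is $x\in B$ with $\|x-Tx\|\le\delta$.
\end{lemma}

\begin{proof}
\emph{Partial solutions.} A \emph{datum} is a pair $(A,e)$, where $A\subset\Gamma$ and $e=(e_n)_{n\in A}$ is a family of unit vectors of $E$. Write $(A',e')\le(A,e)$ if $A'\subset A$ and $e'_n=e_n$ for $n\in A'$. For a datum $(A,e)$ define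
\[
F_{A,e}(x)_n=\begin{cases}ce_n+\lambda T_nx,& n\in A,\\ 0,& n\notin A.\end{cases}
\]
Every coordinate of $F_{A,e}(x)$ has norm at most $c+\lambda=R\le1$, so $F_{A,e}$ maps $B$ into $B$, and it is Lipschitz with constant $k\lambda<1$. Let $x^{A,e}$ be its unique fixed point.

\emph{Comparable data give nearby points.} We claim that
\begin{equation}\label{eq:near}
(A',e')\le(A,e)\quad\Longrightarrow\quad r:=\|x^{A,e}-x^{A',e'}\|\le R .
\end{equation}
For $n\in A'$ the terms $ce_n$ cancel, and the $n$-th coordinates differ by $\lambda\|T_nx^{A,e}-T_nx^{A',e'}\|\le k\lambda r$. For $n\in A\setminus A'$ one coordinate is $0$ and the other has norm at most $R$. For $n\notin A$ both are $0$. Hence $r\le\max\{k\lambda r,R\}$. If $r>R$, then $0<r\le k\lambda r$, which contradicts $k\lambda<1$. The point of \eqref{eq:near} is that the bound does not depend on how many coordinates are added.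

\emph{Admissible data.} We want each direction $e_n$ to have been read off at an earlier stage. Call $(A,e)$ \emph{admissible} if every $n\in A$ has a \emph{witness}: a datum $(A',e')\le(A,e)$ such that $t=T_nx^{A',e'}$ satisfies $\|t\|>\delta$ and $e_n=t/\|t\|$. The empty datum is admissible. Given a nonempty chain of admissible data, let $A$ be the union of the sets and $e$ the common extension of the families. Each $n\in A$ belongs to some member of the chain, and its witness for that member lies below $(A,e)$. So $(A,e)$ is an admissible upper bound of the chain. By Zorn's lemma there is a maximal admissible datum $(A,e)$. Put $x=x^{A,e}$. We show $\|x_n-T_nx\|\le\delta$ for every $n\in\Gamma$.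

\emph{Coordinates in $A$.} Let $n\in A$ have witness $(A',e')$, and put $t=T_nx^{A',e'}$, $w=T_nx$. Then $t,w\in B_E$, $\|t\|>\delta$, and $\|w-t\|\le kR$ by \eqref{eq:near}. Since $x_n=ce_n+\lambda w$, we have $w-x_n=(1-\lambda)w-c\,t/\|t\|$, and \eqref{eq:lens} gives $\|w-x_n\|\le\delta$.

\emph{Coordinates outside $A$.} Let $n\notin A$, so $x_n=0$. Suppose $\|T_nx\|>\delta$. Extend $(A,e)$ to $A\cup\{n\}$ by $e_n=T_nx/\|T_nx\|$. The new datum is admissible: the indices in $A$ keep their witnesses, and $(A,e)$ is a witness for $n$. This contradicts maximality, so $\|x_n-T_nx\|=\|T_nx\|\le\delta$.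
\end{proof}

It remains to find, for $E=\mathbb R$ and for $E=H$, parameters that satisfy \eqref{eq:lens} with $\delta<1-\frac1k$.

\section{Real scalars: proof of Theorem~\ref{thm:real}}\label{sec:real}

Cancelling the factor $k-1>0$, the inequality $\delta^*(k)<\frac{k-1}k$ becomes $k(k+1)<k^2+2k-1$, which is $k>1$.

Let $E=\mathbb R$. Replacing $(t,w)$ by $(-t,-w)$ if necessary, we may take $t>\delta$ in \eqref{eq:lens}. Then $\delta-kR<w\le1$, and $(1-\lambda)w-c$ is increasing in $w$. So the lens condition follows from the two endpoint inequalities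
\begin{equation}\label{eq:ends}
1-R\le\delta,\qquad (R-\lambda)+(1-\lambda)(kR-\delta)\le\delta ,
\end{equation}
where we used $1-\lambda-c=1-R$ and $c=R-\lambda$. The first inequality asks for $R\ge1-\delta$. The left side of the second increases with $R$, and it decreases with $\lambda$ when $kR>\delta$. This suggests taking $R=1-\delta$ and $\lambda$ close to $\frac1k$, and the number $\delta^*(k)$ is what results.

Fix $\delta$ with $\delta^*(k)<\delta<1-\frac1k$ and put $R=1-\delta$, so that $\frac1k<R<1$. The first inequality in \eqref{eq:ends} holds with equality. Let $g(\lambda)=R-\lambda+(1-\lambda)(kR-\delta)-\delta$. Then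
\[
g\left(\tfrac1k\right)=kR-\tfrac1k-\delta\left(2-\tfrac1k\right)=k-\tfrac1k-\delta\left(k+2-\tfrac1k\right)<0,
\]
because $\delta>\delta^*(k)=\frac{k-1/k}{k+2-1/k}$. By continuity there is $\lambda\in(0,\frac1k)$ with $g(\lambda)<0$, which is the second inequality in \eqref{eq:ends}. Put $c=R-\lambda$; it is positive since $R>\frac1k>\lambda$. Lemma~\ref{lem:switch} gives $\psi_{\ell_\infty(\Gamma)}(k)\le\delta$. Letting $\delta\downarrow\delta^*(k)$ and applying Lemma~\ref{lem:proj} completes the proof. \qed

\section{Hilbert-space values: proof of Theorem~\ref{thm:hilbert}}\label{sec:hilbert}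

In the real case the unit sphere of $E$ has two points, and the lens excludes the bad one. In a Hilbert space of real dimension at least two, $w$ can keep norm $1$ while turning away from $e=t/\|t\|$, and we must bound the angle. Put $\delta_0=1-\frac1k$ and consider first the limiting parameters $\lambda=\frac1k$, $c=0$, for which $kR=1$. If $\|w\|=1$, $\|t\|=\tau\ge\delta_0$ and $\|w-t\|\le1$, then expanding the square gives $\operatorname{Re}\langle w,e\rangle\ge\frac\tau2\ge\frac{\delta_0}2$. Now perturb: take $\lambda=\frac{1-\eta}k$ and $c=\frac{\kappa\eta}k$ with $\eta$ small. To first order in $\eta$, lowering $\lambda$ costs $\frac\eta k$, while subtracting $ce$ gains at least $c\,\frac{\delta_0}2$. The gain wins when $\kappa>2/\delta_0$, and we take $\kappa=3/\delta_0$.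

\emph{The parameters.} Let $k>1$, $\kappa=3/\delta_0>3$, and for $\eta\in(0,1)$ put
\[
\lambda=\frac{1-\eta}k,\qquad c=\frac{\kappa\eta}k,\qquad q=1-\lambda=\delta_0+\frac\eta k,\qquad R=c+\lambda ,
\]
so that $kR=1+(\kappa-1)\eta\ge1$. For $\delta>0$ let
\[
f(\delta,\eta)=q^2+c^2-\frac{cq}{\delta}\left(1+\delta^2-k^2R^2\right)-\delta^2 .
\]
The function $\eta\mapsto f(\delta_0,\eta)$ is a polynomial. At $\eta=0$ we have $q=\delta_0$, $c=0$, $kR=1$, so $f(\delta_0,0)=0$. For the derivative at $\eta=0$: the term $q^2$ contributes $2\delta_0/k$; the term $c^2$ contributes $0$; and since $c$ vanishes at $\eta=0$, the third term contributes $-\frac\kappa k\cdot\frac{\delta_0}{\delta_0}\cdot\delta_0^2$. The total is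
\[
\frac{2\delta_0}k-\frac{\kappa\delta_0^2}k=-\frac{\delta_0}k<0 .
\]
As $\eta\to0$ we also have $R\to\frac1k<1$, $c\to0$ and $q\delta_0\to\delta_0^2>0$. Fix $\eta$ so small that $f(\delta_0,\eta)<0$, $R\le1$ and $c<q\delta_0$. By continuity in $\delta$, fix $\delta\in(0,\delta_0)$ with
\begin{equation}\label{eq:param}
f(\delta,\eta)<0,\qquad c<q\delta .
\end{equation}

\emph{The lens condition.} Let $t,w\in B_H$ with $\tau=\|t\|\in(\delta,1]$ and $\|w-t\|\le kR$. Put $e=t/\tau$ and $v=\|w\|^2\le1$. From $\|w-t\|^2=v-2\tau\operatorname{Re}\langle w,e\rangle+\tau^2\le k^2R^2$ we get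
\[
2\operatorname{Re}\langle w,e\rangle\ge\frac{v+\tau^2-k^2R^2}{\tau},
\]
and therefore
\[
\|qw-ce\|^2=q^2v+c^2-2cq\operatorname{Re}\langle w,e\rangle\le q^2v+c^2-\frac{cq}\tau\left(v+\tau^2-k^2R^2\right).
\]
The right side is affine in $v$ with coefficient $q(q-c/\tau)\ge q(q-c/\delta)$, which is positive by \eqref{eq:param}. So it is largest at $v=1$, where it equals
\[
q^2+c^2-cq\left[\frac{1-k^2R^2}\tau+\tau\right].
\]
Since $kR\ge1$, the numerator $1-k^2R^2$ is nonpositive, and the bracket is increasing in $\tau>0$. Replacing $\tau$ by the smaller number $\delta$ can only increase the whole expression, and at $\tau=\delta$ it equals $\delta^2+f(\delta,\eta)<\delta^2$. Thus $\|qw-ce\|<\delta$, which is \eqref{eq:lens}.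

Lemma~\ref{lem:switch} gives $\psi_{\ell_\infty(\Gamma,H)}(k)\le\delta<1-\frac1k$, and Lemma~\ref{lem:proj} transfers the bound to $X$. \qed

\begin{remark}\label{rem:hyp}
Example~\ref{ex:c0} shows that two hypotheses cannot simply be dropped.

(a) \emph{``$1$-complemented'' cannot be weakened to ``closed subspace,''} since $c_0\subset\ell_\infty$ is extremal. The proof of Lemma~\ref{lem:switch} breaks in $c_0$ at its first step: if $A$ is infinite and $Tx\in c_0$, the coordinates $ce_n+\lambda T_nx$ have modulus tending to $c>0$ along $A$, so $F_{A,e}(x)\notin c_0$.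

(b) \emph{$H$ cannot be replaced by an arbitrary Banach space,} since $\ell_\infty(\Gamma,c_0)=c_0$ when $\Gamma$ is a point. Here the lens condition fails for every $\delta<1-\frac1k$. Taking $t=w=(1,0,0,\dots)$ in \eqref{eq:lens} forces $1-R\le\delta$, hence $kR>1$. Then $t=(1,0,0,\dots)$, $w=(1,1,0,\dots)$ is an allowed pair, and the second coordinate of $(1-\lambda)w-ct$ is $1-\lambda>1-\frac1k>\delta$.
\end{remark}

\section{Monotonicity in $k$: proof of Theorem~\ref{thm:mono}}\label{sec:mono}

Let $1<k<L$ and let $T:B_X\to B_X$ be $k$-Lipschitz. We must build an $L$-Lipschitz map $S$ whose displacement is larger by the factor $\frac{1-1/L}{1-1/k}$. The idea is to extrapolate: given $z$, find the point $x$ that lies on the segment from $z$ to $Tx$ at a fixed proportion $\theta$ of the way, and set $Sz=Tx$. Then $z-Sz$ is a fixed multiple, larger than one, of $x-Tx$. The required factor dictates the proportion: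
\[
1-\theta=\frac{1-1/k}{1-1/L}=\frac{L(k-1)}{k(L-1)},\qquad \theta=\frac{L-k}{k(L-1)},\qquad 1-k\theta=\frac{k-1}{L-1}.
\]
In particular $0<\theta<\frac1k$.

For $z\in B_X$, the map $w\mapsto T(\theta w+(1-\theta)z)$ sends $B_X$ into itself by convexity and is a contraction with constant $k\theta<1$. Let $Sz$ be its fixed point. For $z,z'\in B_X$,
\[
\|Sz-Sz'\|\le k\theta\|Sz-Sz'\|+k(1-\theta)\|z-z'\|,
\]
so $S$ is Lipschitz with constant
\[
\frac{k(1-\theta)}{1-k\theta}=\frac{L(k-1)}{L-1}\cdot\frac{L-1}{k-1}=L .
\]
With $x=\theta Sz+(1-\theta)z\in B_X$ we have $Tx=Sz$ and $x-Tx=(1-\theta)(z-Sz)$. Hence $\|z-Sz\|\ge d_T/(1-\theta)$ for all $z$, and taking the supremum over $T$,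
\[
\psi_X(L)\ge\psi_X(k)\,\frac{1-1/L}{1-1/k}.
\]
This is the monotonicity. The ratio is at most $1$ by Proposition~\ref{prop:basic}, so once it equals $1$ it stays equal to $1$. \qed

\section{A map with displacement $\frac{k-1}{k+1}$: proof of Theorem~\ref{thm:lower}}\label{sec:lower}

For $k=1$ the claim is $\psi_{\ell_\infty}(1)\ge0$. Let $k>1$; by Section~\ref{sec:proj} we may work in real $\ell_\infty$.

To displace every point by $\delta$, we give each $x\in B$ a \emph{label} $(n,+)$ or $(n,-)$, meaning that $T$ is to move coordinate $n$ of $x$ up, or down, by at least $\delta$. Two constraints arise. There must be room inside $[-1,1]$: label $(n,+)$ needs $x_n\le b:=1-\delta$, and label $(n,-)$ needs $x_n\ge-b$. And opposite orders for the same coordinate must be compatible with the Lipschitz condition: if $x$ has label $(n,+)$ and $y$ has label $(n,-)$, we need $(x_n+\delta)-(y_n-\delta)\le k\|x-y\|$, which holds when $(k-1)\|x-y\|\ge2\delta$. We will find a labeling in which such $x$ and $y$ are at distance at least $b$. The condition $(k-1)b=2\delta$ together with $b+\delta=1$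 then gives
\[
b=\frac2{k+1}\in(0,1),\qquad \delta=\frac{k-1}{k+1}.
\]

\begin{lemma}\label{lem:label}
With these $b$ and $\delta$, suppose that sets $S_n^+,S_n^-\subset B$, $n\ge1$, cover $B$ and satisfy
\begin{enumerate}
\item[(i)] $x_n\le b$ for $x\in S_n^+$, and $y_n\ge-b$ for $y\in S_n^-$;
\item[(ii)] $\|x-y\|\ge b$ whenever $x\in S_n^+$ and $y\in S_n^-$.
\end{enumerate}
Then there is a $k$-Lipschitz map $T:B\to B$ with $\|y-Ty\|\ge\delta$ for all $y\in B$.
\end{lemma}

\begin{proof}
We take for $T_n$ the smallest $k$-Lipschitz function with values at least $-1$ that obeys the upward orders: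
\[
T_n(y)=\max\Bigl\{-1,\ \sup_{x\in S_n^+}\bigl(x_n+\delta-k\|y-x\|\bigr)\Bigr\},
\]
with $T_n\equiv-1$ if $S_n^+=\emptyset$. Each function $y\mapsto x_n+\delta-k\|y-x\|$ is $k$-Lipschitz and, by (i), bounded above by $b+\delta=1$. A finite supremum of $k$-Lipschitz functions, over any index set, is $k$-Lipschitz, so $T_n$ is $k$-Lipschitz with values in $[-1,1]$, and $T=(T_n)_n$ is a $k$-Lipschitz self-map of $B$.

If $y\in S_n^+$, the choice $x=y$ gives $T_n(y)\ge y_n+\delta$. If $y\in S_n^-$, let $x\in S_n^+$ and $r=\|x-y\|$. Then $x_n\le y_n+r$, and $r\ge b$ by (ii), so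
\[
x_n+\delta-kr\le y_n+\delta-(k-1)r\le y_n+\delta-(k-1)b=y_n-\delta .
\]
Also $-1=-b-\delta\le y_n-\delta$ by (i). Hence $T_n(y)\le y_n-\delta$. Every $y\in B$ lies in some $S_n^\pm$, so $\|y-Ty\|\ge\delta$.
\end{proof}

The difficulty in finding the labeling is visible on the constant sequences $(s,s,\dots)$, $-1\le s\le1$. The end $s=1$ admits only labels with sign $-$, and the end $s=-1$ only labels with sign $+$. Give the label $(1,+)$ to $s\le0$ and $(1,-)$ to $s\ge b$. These two ranges are at distance $b$, and by (ii) the gap $0<s<b$ can carry neither label. We hand the gap to the next coordinate, with label $(2,+)$, and reserve $(2,-)$ for points with $y_1<-b$, which are far from the gap. For general $x$ the role of $s$ is played by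
\[
\ell(x)=\liminf_{n\to\infty}x_n .
\]
This functional is $1$-Lipschitz, since $x_n\le y_n+\|x-y\|$ for all $n$ gives $\ell(x)\le\ell(y)+\|x-y\|$. It is the right substitute because $\ell(x)<b$ supplies infinitely many coordinates with $x_j\le b$, so that an upward order can be postponed to as late a coordinate as we need.

Label each $x\in B$ as follows.
\begin{enumerate}
\item[(A)] If $\ell(x)\le0$: label $(n,+)$ with $n=\min\{j:x_j\le b\}$.
\item[(B)] If $\ell(x)\ge b$: label $(n,-)$ with $n=\min\{j:x_j\ge-b\}$.
\item[(C)] If $0<\ell(x)<b$: let $m=\min\{j:x_j\ge0\}$, and label $(n,+)$ with $n=\min\{j>m:x_j\le b\}$.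
\end{enumerate}
The minima exist. In (A) and (C), $\ell(x)<b$ gives $x_j\le b$ for infinitely many $j$; in (B) and (C), $\ell(x)>0$ gives $x_j>0$ for all large $j$. On constant sequences the rule reproduces the labels above. Let $S_n^\pm$ be the set of points with label $(n,\pm)$. These sets cover $B$, and (i) holds by the choice of $n$.

To verify (ii), let $x\in S_n^+$ and $y\in S_n^-$. Then $y$ is of type (B), so $\ell(y)\ge b$ and $y_j<-b$ for all $j<n$. If $x$ is of type (A), then $\|x-y\|\ge\ell(y)-\ell(x)\ge b$. If $x$ is of type (C), then its index $m$ satisfies $m<n$, so $x_m\ge0$ and $y_m<-b$, and $\|x-y\|>b$. Lemma~\ref{lem:label} now gives $\psi_{\ell_\infty}(k)\ge\delta=\frac{k-1}{k+1}$. \qed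

\section{Two-sided bounds and $1$-injective spaces: proof of Corollary~\ref{cor:two}}\label{sec:cor}

\subsection*{The space $\ell_\infty$}
The lower bound is Theorem~\ref{thm:lower}, and at $k=1$ the upper bound is Proposition~\ref{prop:basic}. For $L>1$ let
\[
\varphi(L)=\frac{\delta^*(L)}{1-1/L}=\frac{L(L+1)}{L^2+2L-1}.
\]
Since $\varphi(L)\to1$ as $L\downarrow1$, Theorem~\ref{thm:real} alone gains little over Proposition~\ref{prop:basic} for $k$ near $1$. Theorem~\ref{thm:mono} lets us import the gain from a larger Lipschitz constant: for all $L\ge k>1$,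
\begin{equation}\label{eq:import}
\psi_{\ell_\infty}(k)\le\left(1-\tfrac1k\right)\frac{\psi_{\ell_\infty}(L)}{1-1/L}\le\left(1-\tfrac1k\right)\varphi(L).
\end{equation}
The numerator of $\varphi'(L)$ is
\[
(2L+1)(L^2+2L-1)-(L^2+L)(2L+2)=L^2-2L-1,
\]
so $\varphi$ decreases on $(1,1+\sqrt2]$ and increases afterwards. At $L=1+\sqrt2$ we have $L^2=3+2\sqrt2$, and
\[
\varphi(1+\sqrt2)=\frac{4+3\sqrt2}{4(1+\sqrt2)}=\frac{(4+3\sqrt2)(\sqrt2-1)}4=\frac{2+\sqrt2}4 .
\]
Taking $L=1+\sqrt2$ in \eqref{eq:import} if $k\le1+\sqrt2$, and $L=k$ otherwise, gives the upper bound. The estimates for $1-\psi_{\ell_\infty}(k)$ follow from Theorems~\ref{thm:real} and~\ref{thm:lower}, because $1-\delta^*(k)=\frac{2k}{k^2+2k-1}=\frac2{k+2-1/k}$ and $1-\frac{k-1}{k+1}=\frac2{k+1}$. Both bounds, multiplied by $k$, tend to $2$. For an extremal space $k(1-\psi_X(k))=1$ for all $k$.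

\subsection*{Upper bound for $1$-injective spaces}
Let $X$ be an infinite-dimensional real $1$-injective space. With $\Gamma=B_{X^*}$, the map $x\mapsto(x^*(x))_{x^*\in\Gamma}$ embeds $X$ isometrically in $\ell_\infty(\Gamma)$, by the Hahn--Banach theorem. Identify $X$ with its image. The identity of $X$ extends to a norm-one operator $\ell_\infty(\Gamma)\to X$, which is a projection onto $X$. So Theorem~\ref{thm:real} applies to $X$, and \eqref{eq:import} holds with $X$ in place of $\ell_\infty$.

\subsection*{Lower bound for $1$-injective spaces}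
By Lemma~\ref{lem:proj} and Theorem~\ref{thm:lower}, it suffices to find a $1$-complemented isometric copy of $\ell_\infty$ in $X$. We use two standard facts. A compact Hausdorff space $K$ is \emph{extremally disconnected} if the closure of every open set is open. The Nachbin--Goodner--Kelley theorem says that a real $1$-injective space is isometrically isomorphic to $C(K)$ for such a $K$; here $K$ is infinite because $X$ is infinite-dimensional. Second, every open subset $G$ of such a $K$ is \emph{$C^*$-embedded}: each bounded continuous real function on $G$ extends to a bounded continuous function on $K$ \cite{GJ}.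

\emph{Disjoint clopen sets.} If $p\in V$ with $V$ open, regularity of $K$ gives an open $W$ with $p\in W\subset\overline W\subset V$, and $\overline W$ is clopen. So if $Y\subset K$ is clopen and infinite and $p\ne p'$ are points of $Y$, a clopen neighborhood of $p$ inside $Y\setminus\{p'\}$ splits $Y$ into two nonempty clopen pieces, at least one of them infinite. Start with $Y=K$, keep an infinite piece, call the other piece $U_1$, and repeat with the piece that was kept. This yields pairwise disjoint nonempty clopen sets $U_1,U_2,\dots$. Put $G=\bigcup_nU_n$. It is open, so $\overline G$ is clopen.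

\emph{The embedding.} For $a\in\ell_\infty$, the function on $G$ equal to $a_n$ on $U_n$ is bounded, and it is continuous because the $U_n$ are open. Extend it continuously to $K$ and multiply by the indicator function of $\overline G$, which is continuous. The result $Ja\in C(K)$ equals $a_n$ on $U_n$ and $0$ off $\overline G$. These values determine $Ja$, since $G\cup(K\setminus\overline G)$ is dense in $K$. Uniqueness makes $J$ linear, and density gives $\|Ja\|=\sup_n|a_n|=\|a\|$.

\emph{The projection.} Choose $p_n\in U_n$ and put $Pu=J\bigl((u(p_n))_n\bigr)$ for $u\in C(K)$. Then $P$ is linear, $\|Pu\|\le\|u\|$, and $PJa=Ja$ because $(Ja)(p_n)=a_n$. So $J(\ell_\infty)$ is $1$-complemented in $C(K)$, and $\psi_X(k)\ge\psi_{\ell_\infty}(k)\ge\frac{k-1}{k+1}$. \qed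

\begin{thebibliography}{9}

\bibitem{BWW}
Krzysztof Bolibok, Andrzej Wi\'snicki and Jacek Wo\'sko,
\emph{The minimal displacement and extremal spaces},
arXiv:1305.0246 (2013).

\bibitem{GJ}
Gillman and Jerison,
\emph{Rings of Continuous Functions}.

\end{thebibliography}
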